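# Twisted involutions and the decreasing polynomials $P^{\pm}_{y,w}$

## 1. Two interchanged factors: symmetric and exterior squares

A Coxeter group carries Kazhdan–Lusztig polynomials $P_{y,w}$. We shall see in Section 4 that they decrease, coefficient by coefficient, when $y$ moves up in the Bruhat order. Suppose now that the group has a symmetry of order at most two, and that $y$ and $w$ are compatible with it. Then $P_{y,w}$ splits as a sum $P^+_{y,w}+P^-_{y,w}$. The problem, taken from Eric Marberg, "Positivity conjectures for Kazhdan-Lusztig theory on twisted involutions: the finite case", arXiv:1306.2980 (2013), is whether each of the two halves decreases separately. The answer is yes, for every Coxeter system and every such symmetry.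

There is one case where the splitting can be written down explicitly, and it rests on a lemma about polynomials. Write $\mathbb N=\{0,1,2,\dots\}$.

**Lemma 1.1.** Let $P,P'\in\mathbb N[q]$ with $D=P-P'\in\mathbb N[q]$. Put $P^\pm=\frac12\big(P(q)^2\pm P(q^2)\big)$ and define $P'^\pm$ likewise. Then $P^\pm$ and $P^\pm-P'^\pm$ have nonnegative integer coefficients.

*Proof.* If $D=\sum_i d_iq^i$, then
$$\tfrac12\big(D(q)^2\pm D(q^2)\big)=\sum_i\tfrac12(d_i^2\pm d_i)q^{2i}+\sum_{i<j}d_id_jq^{i+j},$$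
which lies in $\mathbb N[q]$ because $d_i^2\ge d_i\ge0$. The same computation applies to $P$. From $P=P'+D$ we get $P^\pm-P'^\pm=P'D+\frac12\big(D(q)^2\pm D(q^2)\big)\in\mathbb N[q]$. $\square$

The lemma has a better explanation. Let $V$ be a graded vector space with graded dimension $P$. The swap of $V\otimes V$ has graded trace $P(q^2)$, since only the vectors $e_i\otimes e_i$ contribute. So $P^+$ and $P^-$ are the graded dimensions of its $+1$- and $-1$-eigenspaces, the symmetric and exterior squares. If $V\to V'$ is a surjection of graded spaces, then $V\otimes V\to V'\otimes V'$ is a surjection commuting with the swaps, so it maps eigenspaces onto eigenspaces. The whole lecture extends this sentence to a situation in which no tensor square is visible.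

**The definitions.** Let $(W,S)$ be a Coxeter system with length function $\ell$ and Bruhat order $\le$. Let $*:W\to W$ be an automorphism of order one or two with $S^*=S$. The set of *twisted involutions* is $\mathbf I_*=\{w\in W:w^{-1}=w^*\}$, ordered by restricting $\le$. Let $v=q^{1/2}$ be an indeterminate, $\mathcal A=\mathbb Z[v,v^{-1}]$, and let $\overline{\ }$ be the ring involution $v\mapsto v^{-1}$ of $\mathcal A$.

**Definition (Kazhdan–Lusztig polynomials).** The Hecke algebra $\mathcal H_q$ over $\mathcal A$ has basis $(T_w)_{w\in W}$, with $T_sT_w=T_{sw}$ if $sw>w$ and $(T_s-q)(T_s+1)=0$ for $s\in S$. Its bar involution is $\sum f_wT_w\mapsto\sum\overline{f_w}\,(T_{w^{-1}})^{-1}$. The $P_{y,w}\in\mathbb Z[q]$ are the unique polynomials such that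

- $c_w=v^{-\ell(w)}\sum_yP_{y,w}T_y$ is bar-invariant;
- $P_{y,w}=\delta_{y,w}$ if $y\not<w$;
- $\deg_qP_{y,w}\le\frac12(\ell(w)-\ell(y)-1)$ if $y<w$.

For instance $c_s=v^{-1}(T_s+1)$.

**Definition (twisted Kazhdan–Lusztig polynomials).** Let $\mathcal H_{q^2}$ be the same algebra with $q$ replaced by $q^2$ in the relations, so $(T_s-q^2)(T_s+1)=0$, with the analogous bar involution. For $s\in S$, $w\in\mathbf I_*$ put $s\ltimes w=sw$ if $sws^*=w$, and $s\ltimes w=sws^*$ otherwise. By Lusztig–Vogan, the free $\mathcal A$-module $\mathcal M_{q^2}$ with basis $\{a_w:w\in\mathbf I_*\}$ has a unique $\mathcal H_{q^2}$-module structure with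

- $T_sa_w=a_{s\ltimes w}$ if $s\ltimes w=sws^*>w$;
- $T_sa_w=(q+1)a_{s\ltimes w}+qa_w$ if $s\ltimes w=sw>w$;
- $T_sa_w=(q^2-q)a_{s\ltimes w}+(q^2-q-1)a_w$ if $s\ltimes w=sw<w$;
- $T_sa_w=q^2a_{s\ltimes w}+(q^2-1)a_w$ if $s\ltimes w=sws^*<w$.

There is a unique $\mathbb Z$-linear involution $\overline{\ }$ of $\mathcal M_{q^2}$ with $\overline{a_1}=a_1$ and $\overline{hm}=\overline h\,\overline m$. For each $w\in\mathbf I_*$ there is a unique family $(P^\sigma_{y,w})_{y\in\mathbf I_*}\subset\mathbb Z[q]$ such that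

- $A_w=v^{-\ell(w)}\sum_{y\in\mathbf I_*}P^\sigma_{y,w}a_y$ satisfies $\overline{A_w}=A_w$;
- $P^\sigma_{y,w}=\delta_{y,w}$ if $y\not<w$;
- $\deg_qP^\sigma_{y,w}\le\frac12(\ell(w)-\ell(y)-1)$ if $y<w$.

For $y,w\in\mathbf I_*$ put $P^\pm_{y,w}=\frac12(P_{y,w}\pm P^\sigma_{y,w})$. By a theorem of Lusztig these lie in $\mathbb Z[q]$.

One computation is used constantly. In $\mathcal H_{q^2}$ we have $\overline{T_s}=T_s^{-1}=q^{-2}(T_s+1-q^2)$, hence $\overline{T_s+1}=q^{-2}(T_s+1)$, so
$$q^{-1}(T_s+1)\in\mathcal H_{q^2}\quad\text{is bar-invariant.}\tag{1.1}$$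

**Example 1.2.** Let $W=\{1,s\}$, $*=\mathrm{id}$. Then $\mathbf I_*=W$, $T_sa_1=(q+1)a_s+qa_1$, and $q^{-1}(T_s+1)a_1=(v+v^{-1})\cdot v^{-1}(a_1+a_s)$. The left side and $v+v^{-1}$ are bar-invariant and $\mathcal M_{q^2}$ is free, so $v^{-1}(a_1+a_s)$ is bar-invariant. Hence $A_s=v^{-1}(a_1+a_s)$ and $P^\sigma_{1,s}=1$.

**Theorem A.** Let $(W,S)$ and $*$ be arbitrary as above, and let $y,z,w\in\mathbf I_*$ with $y\le z$. Then $P^+_{y,w}-P^+_{z,w}$ and $P^-_{y,w}-P^-_{z,w}$ have nonnegative coefficients.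

**Proposition 1.3 (the easy case).** Theorem A holds when $W=W'\times W'$ for a Coxeter system $(W',S')$ and $(x,x')^*=(x',x)$.

*Proof.* The proof uses one fact: *$P_{y,w}\in\mathbb N[q]$, and $P_{y,w}-P_{z,w}\in\mathbb N[q]$ for $y\le z$ in $W'$.* This is Corollary 4.6 below, whose proof does not use the present section.

**Step 1: the ordinary polynomials.** The condition $(x,x')^{-1}=(x',x)$ says $x'=x^{-1}$, so $\mathbf I_*=\{(x,x^{-1}):x\in W'\}$. The length of $(x,x^{-1})$ is $2\ell(x)$, and $(y,y^{-1})\le(z,z^{-1})$ iff $y\le z$. The product $c_{(w,1)}c_{(1,w')}$ satisfies the conditions that characterize $c_{(w,w')}$, so $P_{(y,y'),(w,w')}=P_{y,w}P_{y',w'}$. The anti-automorphism $T_x\mapsto T_{x^{-1}}$ gives $P_{y^{-1},w^{-1}}=P_{y,w}$. Hence $P_{(y,y^{-1}),(w,w^{-1})}=P_{y,w}(q)^2$.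

**Step 2: the twisted polynomials.** We identify $\mathcal M_{q^2}$ with a Hecke algebra. Write $a_x$ for $a_{(x,x^{-1})}$. Since $(s,1)(x,x^{-1})(1,s)=(sx,x^{-1}s)\ne(x,x^{-1})$, we have $T_{(s,1)}a_x=a_{sx}$ if $sx>x$ and $T_{(s,1)}a_x=q^2a_{sx}+(q^2-1)a_x$ if $sx<x$. This is left multiplication by $T_s$ on $\mathcal H_{q^2}(W')$ under $a_x\leftrightarrow T_x$. In particular $a_x=T_{(x,1)}a_1$, so $\overline{a_x}=(T_{(x^{-1},1)})^{-1}a_1$, and the bar involution of $\mathcal M_{q^2}$ becomes that of $\mathcal H_{q^2}(W')$. Substituting $v\mapsto v^2$ in $c_w$ shows that $v^{-2\ell(w)}\sum_yP_{y,w}(q^2)a_y$ is bar-invariant. For $y<w$ the degree of $P_{y,w}(q^2)$ is at most $\ell(w)-\ell(y)-1\le\frac12(2\ell(w)-2\ell(y)-1)$. By uniqueness $P^\sigma_{(y,y^{-1}),(w,w^{-1})}=P_{y,w}(q^2)$.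

**Step 3: conclusion.** So $P^\pm=\frac12(P_{y,w}(q)^2\pm P_{y,w}(q^2))$, and Lemma 1.1 applies to $P=P_{y,w}$, $P'=P_{z,w}$. $\square$

## 2. The group $S_4$ with its flip, and what a proof must supply

In the easy case $P^\sigma$ is a function of $P$. Here is a case where it is not. Let $W=S_4$ with simple reflections $s_1,s_2,s_3$; subscripts such as $a_{321}$ or $T_{13}$ abbreviate words, and $e$ is the identity. Let
$$w=s_1s_2s_3s_2s_1=s_3s_2s_1s_2s_3,\qquad \ell(w)=5 .$$

*Ordinary polynomials.* Let $W_{23}=\langle s_2,s_3\rangle$. Expanding, $c_2c_3c_2-c_2=v^{-3}\sum_{x\in W_{23}}T_x$. So the element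
$$c_1(c_2c_3c_2-c_2)c_1=v^{-5}\sum_{x\in W_{23}}(T_1+1)T_x(T_1+1)$$
is bar-invariant. The elements $x\in W_{23}$ commuting with $s_1$ are $e$ and $s_3$; they contribute $(q+1)(T_e+T_1+T_3+T_{13})$. Each of the four other $x$ satisfies $s_1x>x$, $xs_1>x$, $s_1x\ne xs_1$, so $\ell(s_1xs_1)=\ell(x)+2$ (Lemma 3.1 below), and it contributes $T_x+T_{s_1x}+T_{xs_1}+T_{s_1xs_1}$. All these elements are distinct, because the elements of $W_{23}$ are the minimal elements of distinct double cosets of $\langle s_1\rangle$. The degree bound at $s_1s_3$ is $\frac12(5-2-1)=1$ and is met; the other bounds are clear. So the displayed element is $c_w$, and $P_{y,w}=1+q$ for $y\in\{e,s_1,s_3,s_1s_3\}$, $P_{y,w}=1$ for the other $y\le w$.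

*The case $*=\mathrm{id}$.* As in Example 1.2, $A_i=v^{-1}(a_e+a_i)$. Next, $q^{-1}(T_2+1)A_3=v^{-3}[(q+1)(a_e+a_2)+a_3+a_{232}]$, and subtracting $A_2=v^{-3}q(a_e+a_2)$ gives $A_{232}=v^{-3}(a_e+a_2+a_3+a_{232})$. Then
$$q^{-1}(T_1+1)A_{232}=v^{-5}\big[(q+1)(a_e+a_1+a_3+a_{13})+a_2+a_{121}+a_{232}+a_w\big].$$
All degree bounds hold, so this is $A_w$, and $P^\sigma_{e,w}=1+q$.

*The case of the flip $s_1^*=s_3$, $s_2^*=s_2$.* Now $w^*=w=w^{-1}$, so again $w\in\mathbf I_*$. We have $A_2=v^{-1}(a_e+a_2)$ and $A_{13}=q^{-1}(T_1+1)a_e=v^{-2}(a_e+a_{13})$, because $s_1\ltimes e=s_1s_3$. Since $s_3\ltimes s_2=s_3s_2s_1$ and $s_3\ltimes e=s_1s_3$,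
$$A_{321}=q^{-1}(T_3+1)A_2=v^{-3}(a_e+a_2+a_{13}+a_{321}).$$
Apply $q^{-1}(T_1+1)$. Here $s_1\ltimes s_1s_3=e$ is a descent, $s_1\ltimes s_2=s_1s_2s_3$, and $s_1\ltimes s_3s_2s_1=s_1s_3s_2s_1s_3=w$. We get
$$v^{-5}\big[(1+q^2)(a_e+a_{13})+a_2+a_{123}+a_{321}+a_w\big].$$
The coefficient at $s_1s_3$ violates the degree bound $1$. Subtracting $(v+v^{-1})A_{13}=v^{-5}(q+q^2)(a_e+a_{13})$ gives
$$A_w=v^{-5}\big[(1-q)(a_e+a_{13})+a_2+a_{123}+a_{321}+a_w\big].$$
So $P^\sigma_{e,w}=1-q$ and $P^\sigma_{s_2,w}=1$. Hence $P^+_{e,w}=1$, $P^-_{e,w}=q$, while $P^+_{s_2,w}=1$, $P^-_{s_2,w}=0$, in agreement with Theorem A.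

**The first attempt, and where it stops.** Theorem A says that, coefficient by coefficient,
$$|P^\sigma_{y,w}-P^\sigma_{z,w}|\le P_{y,w}-P_{z,w}\qquad(y\le z).$$
One would try to deduce this from the fact that $P$ decreases. The example shows that numbers alone do not suffice. With the same $W$ and $w$ and the same $P_{e,w}=1+q$, the polynomial $P^\sigma_{e,w}$ is $1+q$ for one $*$ and $1-q$ for the other. Moreover $P^\sigma$ itself does not decrease: $P^\sigma_{e,w}-P^\sigma_{s_2,w}=-q$ for the flip. One would then try induction with the operator $T_s+1$, as in the computations above. This stops at two places. First, already in rank one $(T_s+1)a_s=(q^2-q)(a_1+a_s)$ has a negative coefficient. Second, one must subtract, as in $(1+q^2)-(q+q^2)=1-q$, and inequalities do not survive subtraction.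

What made Section 1 work was a space with an involution, and surjections commuting with it. So we aim at the following.

**Theorem B.** Let $w\in\mathbf I_*$. There is a graded real vector space $E$ with a degree-$0$ involution $f$ and, for each $y\in\mathbf I_*$, an $f$-stable graded subspace $\mathcal K_y\subset E$, such that

- the $\pm1$-eigenspaces of $f$ on $E/\mathcal K_y$ have graded dimensions $P^\pm_{y,w}$ ($q$ corresponding to degree $2$); in particular $P^\pm_{y,w}\in\mathbb N[q]$;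
- $\mathcal K_y\subset\mathcal K_z$ whenever $y\le z$.

*Theorem B implies Theorem A.* For $y\le z$ the surjection $E/\mathcal K_y\to E/\mathcal K_z$ commutes with $f$, so in each degree it maps the $\pm1$-eigenspace onto the $\pm1$-eigenspace. $\square$

The space $E$ will be a shifted indecomposable Soergel bimodule, $E/\mathcal K_y$ its "stalk" at $y$, and $f$ a map that exchanges left and right multiplication. Note a convenience built into Theorem B: a chain of reflections from $y$ to $z$ usually leaves $\mathbf I_*$, but the inclusion $\mathcal K_y\subset\mathcal K_z$ is a statement about subspaces of one space, and can be proved along such a chain without mentioning $f$. The hard part is to show that the trace of $f$ on stalks is $P^\sigma$, and for this we must show that traces obey the four formulas for $T_sa_w$ and that they produce bar-invariant elements.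

## 3. A length lemma, finite rank, and Soergel bimodules

**Notation.** For $x\in W$ put $x^\sharp=(x^*)^{-1}$ and $\epsilon_x=(-1)^{\ell(x)}$. Then $\mathbf I_*=\{x:x=x^\sharp\}$, $(x^\sharp)^\sharp=x$, $\ell(x^\sharp)=\ell(x)$, $(xx')^\sharp=x'^\sharp x^\sharp$, and $(sx)^\sharp=x^\sharp s^*$ for $s\in S$.

**Lemma 3.1.** Let $u\in W$, $s,t\in S$, $su\ne ut$. If $su>u$ and $ut>u$, then $\ell(sut)=\ell(u)+2$. If $su<u$ and $ut<u$, then $\ell(sut)=\ell(u)-2$.

*Proof.* Let $su>u$, $ut>u$ and suppose $\ell(sut)<\ell(ut)$. Take a reduced word of $u$ followed by $t$; it is reduced for $ut$. By the exchange condition $sut$ arises by deleting one letter. Deleting $t$ gives $sut=u$, i.e. $su=ut$. Deleting a letter of $u$ gives, after cancelling $t$, $\ell(su)<\ell(u)$. Both are excluded.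

Now let $su<u$, $ut<u$ and suppose $\ell(sut)\ne\ell(u)-2$, so $\ell(sut)=\ell(u)$. Put $p=su$. Then $sp=u>p$, $pt=sut>p$ and $\ell(spt)=\ell(ut)=\ell(p)$. By the first part $sp=pt$, i.e. $u=sut$ and $su=ut$, a contradiction. $\square$

If $z\in\mathbf I_*$ and $t=s^*$, then $(sz)^\sharp=zt$. Hence $sz<z\iff zt<z$, and Lemma 3.1 applies whenever $sz\ne zt$. Also $szt\in\mathbf I_*$, and $s\ltimes z=sz$ exactly when $sz=zt$. The map $z\mapsto s\ltimes z$ is an involution of $\mathbf I_*$: if $sz=zt$ then $u=sz$ satisfies $sut=zt=u$; if $sz\neq zt$ then $u=szt$ satisfies $su=zt\ne sz=ut$.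

**Step 1: reduction to finite $S$.** The purpose is to have a finite-dimensional reflection representation. Let $w\in\mathbf I_*$ and let $J$ be the set of simple reflections in a reduced word of $w$. It is finite, and $J^*=J$ because $w^*=w^{-1}$. All elements $\le w$ lie in $W_J$, the Bruhat order of $W_J$ is the restricted one, and $y\le z\in W_J$ implies $y\in W_J$. By uniqueness $P_{y,w}$ can be computed in $W_J$.

For $P^\sigma$, let $\mathcal M_J\subset\mathcal M=\mathcal M_{q^2}$ be the span of the $a_y$ with $y\in\mathbf I_*\cap W_J$. It is an $\mathcal H_{q^2}(W_J)$-submodule. For each such $y$ there are $0\ne d\in\mathcal A$ and $h\in\mathcal H_{q^2}(W_J)$ with $da_y=ha_1$. Indeed, if $y\ne1$ choose $s\in J$ with $sy<y$ and put $u=s\ltimes y<y$; then $s\ltimes u=y$, and either $a_y=T_sa_u$ or $(q+1)a_y=(T_s-q)a_u$, so induction on $\ell(y)$ applies. Hence $\bar d\,\overline{a_y}=\bar ha_1\in\mathcal M_J$, and $\overline{a_y}\in\mathcal M_J$ since $\mathcal M/\mathcal M_J$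 is free, hence torsion free. So the bar involution of $\mathcal M$ restricts to that of $\mathcal M_J$, and by uniqueness $P^\sigma_{y,w}$ can be computed in $W_J$.

If Theorem B holds for $w$ in $W_J$, it holds in $W$: for $y\in\mathbf I_*\setminus W_J$ put $\mathcal K_y=E$. Then $E/\mathcal K_y=0$ and $P^\pm_{y,w}=0$, and for $y\le z$ either $z\in W_J$, so $y\in W_J$, or $\mathcal K_z=E$. **From now on $S$ is finite.**

**Step 2: the realization.** We need a representation in which roots and coroots are linearly independent. Let $A=(-2\cos(\pi/m_{st}))_{s,t}$, with entry $-2$ if $m_{st}=\infty$. Let $N=\ker A\subset\mathbb R^S$, and $\mathfrak h=\mathbb R^S\oplus N^\vee$ with $N^\vee$ the dual of $N$. Put $\alpha_s^\vee=e_s$, and define $\alpha_s\in\mathfrak h^*$ by $\alpha_s(e_t)=A_{st}$ and $\alpha_s(\nu)=\nu(\mathrm{pr}_Ne_s)$ for $\nu\in N^\vee$, where $\mathrm{pr}_N$ is the orthogonal projection. If $\sum c_s\alpha_s=0$, evaluation on the $e_t$ gives $c\in N$, and then $\nu(c)=0$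 for all $\nu\in N^\vee$ gives $c=0$. So the $\alpha_s$ and the $\alpha_s^\vee$ are linearly independent, and $\dim\mathfrak h=2|S|-\operatorname{rk}A$ is minimal for this. This is the reflection-faithful representation of Soergel used by Elias–Williamson. $W$ acts on $U=\mathfrak h^*$ by $s(u)=u-\langle u,\alpha_s^\vee\rangle\alpha_s$. The permutation $s\mapsto s^*$ preserves $A$, so it acts compatibly on $\mathbb R^S$, $N$, $N^\vee$, and gives a linear involution $\theta$ of $U$ with
$$\theta(\alpha_s)=\alpha_{s^*},\qquad\theta x\theta=x^*\quad(x\in W).$$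

The spans of the roots and of the coroots are both copies of the geometric representation, so the standard facts hold (Humphreys, *Reflection Groups and Coxeter Groups*, §§5.3–5.8):

- $W$ acts faithfully.
- Each reflection $t=xsx^{-1}$ has a unique positive root $\alpha_t=\pm x(\alpha_s)$ and a corresponding coroot. Roots (likewise coroots) of distinct reflections are not proportional, so the hyperplanes $U^t$ of fixed points are distinct for distinct $t$.
- $y<ty\iff y^{-1}(\alpha_t)>0$. In particular, for $s\in S$, $x<xs\iff x(\alpha_s)>0$.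

Let $R=\mathrm{Sym}(U)$ with $\deg U=2$, $Q=\operatorname{Frac}R$, $R_+$ the augmentation ideal, and $R^s$ the $s$-invariants. Then $R=R^s\oplus\alpha_sR^s$. Put $\partial_s(r)=(r-s(r))/\alpha_s$; this is an $R^s$-linear map $R\to R^s$ of degree $-2$. Extend $\theta$ to $R$; then $\theta\partial_s=\partial_{s^*}\theta$.

**Step 3: Soergel bimodules.** Bimodules are graded $R$-bimodules over $\mathbb R$, morphisms have degree $0$, $M(n)_i=M_{i+n}$, and $B_s=R\otimes_{R^s}R(1)$. A *Bott–Samelson bimodule* (BS) is $B_{s_1}\otimes_R\cdots\otimes_RB_{s_k}$, $k\ge0$. $\mathrm{SBim}$ consists of the finite direct sums of shifts of direct summands of BS's. On the split Grothendieck group $[\mathrm{SBim}]$ let $v[M]=[M(-1)]$. The deep inputs, which we quote, are these.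

- **(F1)** (Soergel, *J. Inst. Math. Jussieu* 6 (2007).) $\mathrm{SBim}$ is Krull–Schmidt. Its indecomposables up to shift and isomorphism are $B_w$, $w\in W$. There is an $\mathcal A$-algebra isomorphism $\varepsilon:\mathcal H_q\to[\mathrm{SBim}]$ with $c_s\mapsto[B_s]$.
- **(F2)** (Elias–Williamson, *Ann. of Math.* 180 (2014), Soergel's conjecture.) $\varepsilon(c_w)=[B_w]$.
- **(F3)** (Consequence of (F2) and Soergel's Hom formula.) $\operatorname{Hom}(B_x,B_y(n))=0$ if $n<0$, or if $n=0$ and $x\ne y$; $\operatorname{End}(B_x)=\mathbb R$.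

## 4. Stalks, and why ordinary Kazhdan–Lusztig polynomials decrease

**Step 1: components.** We decompose a Soergel bimodule after inverting elements of $R$. For $M\in\mathrm{SBim}$ we claim that $M$ is graded free of finite rank as a left module and
$$Q\otimes_RM=\bigoplus_xM_x^Q,\qquad M_x^Q=\{m:mr=x(r)m\ \ \forall r\in R\}.$$
For $M=R$ only $x=1$ occurs. If the claim holds for $M$, consider $M\otimes_{R^s}R$. As a left module it is $M\oplus M(-2)$, since $R=R^s\oplus\alpha_sR^s$. Also
$$M_y^Q\otimes_{R^s}R\cong M_y^Q\oplus M_y^Q,\qquad n\otimes r\mapsto(y(r)n,\,ys(r)n),$$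
is balanced over $R^s$, and an isomorphism because on the basis $1,\alpha_s$ its matrix has determinant $-2y(\alpha_s)\ne0$. The two summands are components at $y$ and $ys$. So the claim holds for all BS's. An idempotent bimodule endomorphism preserves the components, which belong to distinct characters $x:R\to Q$, so summands inherit the decomposition, and graded finitely generated projective modules are free. Only roots were inverted. So the projections to the $M_x^Q$ are defined over the graded ring obtained from $R$ by inverting roots, and are homogeneous.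

**Definition.** $M_x$ is the image of $M$ in $M_x^Q$, written $m\mapsto m_x$. For finite $c\subset W$, $M_c$ is the image of $M$ in $\bigoplus_{x\in c}M_x^Q$. The *stalk* at $x$ is $\overline M_x=M_x/R_+M_x$.

These are graded quotients of $M$, and $M_x$, $M_c$ are torsion free. Regrouping the decomposition above by characters,
$$(M\otimes_{R^s}R)_x^Q=M_x^Q\oplus M_{xs}^Q,\qquad(m\otimes r)_x=(x(r)m_x,\;x(r)m_{xs}).\tag{4.1}$$
Hence $(M\otimes_{R^s}R)_x\cong M_{\{x,xs\}}$ as left modules, with $m\otimes r\mapsto x(r)m$.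

On the left side, $Q=Q^s\otimes_{R^s}R$ gives $Q\otimes_R(R\otimes_{R^s}M)=Q\otimes_{Q^s}(Q\otimes_RM)$. Moreover $Q\otimes_{Q^s}M_y^Q\cong M_y^Q\oplus{}^s(M_y^Q)$ via $a\otimes n\mapsto(an,s(a)n)$, where on ${}^s(\cdot)$ the scalar $a$ acts as $s(a)$. On the second summand right multiplication by $r$ is $n\mapsto y(r)n$, which is the action of the scalar $sy(r)$; so it has character $sy$. Hence
$$(R\otimes_{R^s}M)_x^Q=M_x^Q\oplus{}^s(M_{sx}^Q),\qquad(r\otimes m)_x=(rm_x,\;s(r)m_{sx}).\tag{4.2}$$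

**Example 4.1.** Let $W=\{1,s\}$, $R=\mathbb R[\alpha]$, $M=R\otimes_{R^s}R$. The components of $a\otimes b$ are $ab$ at $1$ and $a\,s(b)$ at $s$. The left generators $1\otimes1$, $1\otimes\alpha$ go to $(1,1)$ and $(\alpha,-\alpha)$, so $M_1=M_s=R$ and $M=M_{\{1,s\}}=\{(g,h):g\equiv h\bmod\alpha\}$. Both stalks are $\mathbb R$ in degree $0$. If $g=0$ then $h\in\alpha R$: this is the phenomenon $(\star)$ below.

**Lemma 4.2.** $\ker(M\to M_x)=\{m:am\in I_xM\text{ for some }0\ne a\in R\}$, where $I_xM=\operatorname{span}\{mr-x(r)m\}$ (a sub-bimodule).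

*Proof.* ($\supseteq$) $I_xM$ maps to $0$ in $M_x$, which is torsion free. ($\subseteq$) The $Q$-span of $I_xM$ in $Q\otimes_RM$ is $\bigoplus_{y\ne x}M_y^Q$: on $M_y^Q$ the operation $n\mapsto nr-x(r)n$ is multiplication by $y(r)-x(r)$, which is $0$ for $y=x$ and nonzero for some $r$ if $y\ne x$. If $m_x=0$, then $m$ lies in this span; clear denominators. $\square$

**Proposition 4.3.** Let $M\in\mathrm{SBim}$.

(a) Each $M_x$ is a graded free left $R$-module.

(b) $(\star)$ If $t$ is a reflection, $y<ty$, $m\in M$ and $m_y=0$, then $m_{ty}\in\alpha_tM_{ty}$.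

(c) If $s\in S$, $x<xs$ and $\gamma=x(\alpha_s)$, then $0\to\gamma M_{xs}\to M_{\{x,xs\}}\to M_x\to0$ is exact.

*Proof.* **(b) implies (c).** Put $r=xsx^{-1}$, so $xs=rx$ and $\alpha_r=\gamma>0$. By $(\star)$ the kernel of $M_{\{x,xs\}}\to M_x$ lies in $\gamma M_{xs}$. Conversely, for $n\in M$ the element $n\alpha_s-x(\alpha_s)n$ has $x$-component $0$ and $xs$-component $xs(\alpha_s)n_{xs}-\gamma n_{xs}=-2\gamma n_{xs}$.

**Reduction to one induction step.** Statements (a), (b) pass to shifts and sums. They pass to summands $M=eP$: here $M_x=eP_x$ is a summand of a free module, hence free; and if $m_{ty}\in\alpha_tP_{ty}$, apply $e$. They hold for $M=R$, where only the component at $1$ is nonzero: in (b), $ty=1$ would give $y=t>1=ty$. So assume (a), (b), hence (c), for $M$, and prove (a), (b) for $N=M\otimes_{R^s}R$.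

**(a) for $N$.** $N_x\cong M_{\{x,xs\}}$ is an extension of graded free modules by (c), hence free.

**(b) for $N$.** Let $n=m\otimes1+m'\otimes\alpha_s$ with $n_y=0$, $y<ty$. Under (4.1), $n_x$ is the image of $m+x(\alpha_s)m'$ in $M_{\{x,xs\}}$.

*If $ty=ys$*, then $y(\alpha_s)=\pm\alpha_t$. The image of $m+y(\alpha_s)m'$ in $M_{\{y,ys\}}$ is $0$, and $n_{ys}$ is the image of $m-y(\alpha_s)m'$, which equals that of $-2y(\alpha_s)m'$. So $n_{ty}\in\alpha_tN_{ty}$.

*If $ty\ne ys$*, put $k=m+y(\alpha_s)m'\in M$, so $k_y=k_{ys}=0$. Now $n_{ty}$ is the image of $m+ty(\alpha_s)m'$ in $M_{\{ty,tys\}}$, and $ty(\alpha_s)-y(\alpha_s)\in\mathbb R\alpha_t$. So it suffices that the image of $k$ in $M_{\{ty,tys\}}$ lies in $\alpha_tM_{\{ty,tys\}}$. The root $y^{-1}(\alpha_t)$ is positive and different from $\alpha_s$ (otherwise $t=ysy^{-1}$), and $s$ permutes the positive roots other than $\alpha_s$. So $sy^{-1}(\alpha_t)>0$, i.e. $ys<tys$. By $(\star)$ for $M$, $k_{ty}\in\alpha_tM_{ty}$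 and $k_{tys}\in\alpha_tM_{tys}$. It remains to combine the two divisibilities into one. Write $\{ty,tys\}=\{x,xs\}$ with $x<xs$, and $\gamma=x(\alpha_s)$. This is not proportional to $\alpha_t$, because $xsx^{-1}=t(ysy^{-1})t\ne t$. Write $k_x=\alpha_tu$ and lift $u\in M_x$ to $\tilde u\in M_{\{x,xs\}}$. In $M_{\{x,xs\}}$ we have $k-\alpha_t\tilde u=(0,e)$, where $e\in\gamma M_{xs}$ by (c), and $e=k_{xs}-\alpha_t\tilde u_{xs}\in\alpha_tM_{xs}$. Since $M_{xs}$ is free and $\alpha_t,\gamma$ are coprime, $e=\alpha_t\gamma e'$ with $e'\in M_{xs}$, and $(0,\gamma e')\in M_{\{x,xs\}}$ by (c). So the image of $k$ is $\alpha_t(\tilde u+(0,\gamma e'))$. $\square$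

**Step 2: characters.** We show that stalk dimensions of $B_w$ are Kazhdan–Lusztig polynomials. Put
$$\operatorname{ch}(M)=\sum_x\Big(\sum_i\dim(\overline M_x)_iv^i\Big)T_x\in\mathcal H_q.$$
It is additive and $\operatorname{ch}(M(-1))=v\operatorname{ch}(M)$. Let $m_x$ be the coefficients of $\operatorname{ch}(M)$ and $x<xs$. By (4.1) and Proposition 4.3(c) the coefficients of $\operatorname{ch}(M\otimes_{R^s}R)$ at both $x$ and $xs$ are $m_x+qm_{xs}$, since $\gamma$ has degree $2$. As $T_x(T_s+1)=T_x+T_{xs}$ and $T_{xs}(T_s+1)=q(T_x+T_{xs})$, this says $\operatorname{ch}(M\otimes B_s)=\operatorname{ch}(M)c_s$. Now $\operatorname{ch}(R)=1$, and the products $c_{s_1}\cdots c_{s_k}$ span $\mathcal H_q$, so $\operatorname{ch}\circ\varepsilon=\mathrm{id}$. Hence $\operatorname{ch}$ is injective on $[\mathrm{SBim}]$, and $\operatorname{ch}(B_w)=c_w$ by (F2). With $E_w=B_w(-\ell(w))$,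
$$\sum_i\dim\big(\overline{(E_w)}_y\big)_{2i}\,q^i=P_{y,w}(q),\quad\text{and odd degrees vanish.}\tag{4.3}$$

**Step 3: going up in the Bruhat order.** This is the second half of Theorem B.

**Proposition 4.4.** Let $M\in\mathrm{SBim}$ and $y\le z$ in $W$. Then $\ker(M\to\overline M_y)\subset\ker(M\to\overline M_z)$.

*Proof.* By the definition of the Bruhat order we may assume $z=ty>y$ with $t$ a reflection. Let $m_y\in R_+M_y$. As $M\to M_y$ is onto, $m_y=\sum r_i(n_i)_y$ with $r_i\in R_+$, $n_i\in M$. Then $m'=m-\sum r_in_i$ has $m'_y=0$, so $m'_{ty}\in\alpha_tM_{ty}$ by $(\star)$, whence $m_{ty}\in R_+M_{ty}$. $\square$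

**Remark 4.5.** Proposition 4.4 says that $\mathrm{id}_M$ induces a graded surjection $\overline M_y\to\overline M_z$ whenever $y\le z$.

**Corollary 4.6.** $P_{y,w}\in\mathbb N[q]$, and $P_{y,w}-P_{z,w}\in\mathbb N[q]$ for $y\le z$ in $W$.

*Proof.* Apply (4.3) and Remark 4.5 to $M=E_w$. For infinite $S$, only elements of a finite-rank parabolic subgroup containing $w$ matter, as in Section 3: if $z\not\le w$ then $P_{z,w}=0$. $\square$

This completes the proof of Proposition 1.3.

## 5. Involutions exchanging left and right, and their traces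

**Lemma 5.1.** Let $M,M'\in\mathrm{SBim}$ and let $f:M\to M'$ be a linear bijection with $f(rmr')=\theta(r')f(m)\theta(r)$. Then $f$ induces bijections $f_{[x]}:M_x\to M'_{x^\sharp}$ with $f(m)_{x^\sharp}=f_{[x]}(m_x)$ and $f_{[x]}(rn)=x^\sharp\theta(r)f_{[x]}(n)$. The same holds with $\theta$ replaced by $1$ and $x^\sharp$ by $x^{-1}$.

*Proof.* Put $r_1=x^*\theta(r)=\theta x(r)$, so $\theta(r)=x^\sharp(r_1)$. Then
$$f(mr-x(r)m)=\theta(r)f(m)-f(m)\theta(x(r))=x^\sharp(r_1)f(m)-f(m)r_1\in I_{x^\sharp}M'.$$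
If $am\in I_xM$, $a\ne0$, then $f(am)=f(m)\theta(a)\in I_{x^\sharp}M'$, and $f(m)\theta(a)\equiv x^\sharp\theta(a)f(m)$ modulo $I_{x^\sharp}M'$. By Lemma 4.2, $f$ maps $\ker(M\to M_x)$ into $\ker(M'\to M'_{x^\sharp})$. The inverse $f^{-1}$ satisfies the same identity as $f$, so it maps $\ker(M'\to M'_{x^\sharp})$ into $\ker(M\to M_x)$. Finally $f(rm)=f(m)\theta(r)$ has $x^\sharp$-component $x^\sharp\theta(r)f(m)_{x^\sharp}$. The version with $1$ in place of $\theta$ is identical. $\square$

**Two mirrors.** Let $M^\sigma$ be the space $M$ with $r\circ m\circ r'=\theta(r')m\theta(r)$, and $M^\tau$ the space $M$ with $r\circ m\circ r'=r'mr$. Then $B_s^\sigma\cong B_{s^*}$ by $a\otimes b\mapsto\theta(b)\otimes\theta(a)$, and $B_s^\tau\cong B_s$ by $a\otimes b\mapsto b\otimes a$. Both operations reverse tensor products by $m\otimes m'\mapsto m'\otimes m$, so both preserve $\mathrm{SBim}$. The identity maps $M\to M^\sigma$ and $M\to M^\tau$ satisfy the hypotheses of Lemma 5.1, so $(M^\sigma)_{x^\sharp}=M_x$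 and $(M^\tau)_{x^{-1}}=M_x$ as quotient spaces of $M$, and the subspaces $R_+(\cdot)$ agree.

**Definition.** A *pair* $(M,f)$ is $M\in\mathrm{SBim}$ with a degree-$0$ linear map $f:M\to M$ such that $f^2=1$ and $f(rmr')=\theta(r')f(m)\theta(r)$. By Lemma 5.1, $f$ acts on $M_y$ and $\overline M_y$ for $y\in\mathbf I_*$. Put
$$\chi(M,f)=\sum_{y\in\mathbf I_*}m_ya_y\in\mathcal M_{q^2},\qquad m_y=\sum_i\operatorname{tr}\big(f|(\overline M_y)_i\big)v^i.$$

**Example 5.2.** Take $M$ of Example 4.1, $*=\mathrm{id}$, $f(a\otimes b)=b\otimes a$. On $M_1=R$, where $a\otimes b$ is $ab$, $f$ is the identity. On $M_s=R$, where $a\otimes b$ is $a\,s(b)$, $f$ sends $a\,s(b)$ to $b\,s(a)=s(a\,s(b))$, so $f=s$. Both traces on stalks are $1$. Hence $\chi(M,f)=a_1+a_s$ and $\chi(B_s,f)=v^{-1}(a_1+a_s)=A_s$.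

**Step 1: traces on $M_y$ instead of on stalks.** Traces on the free modules $M_y$ are easier to compute with exact sequences, so we relate the two. For a graded space $X$, with finite-dimensional pieces and degrees bounded below, and a degree-$0$ operator, write $\operatorname{Tr}(X)=\sum_i\operatorname{tr}(\cdot|X_i)v^i$, a Laurent series in $v$. For $y\in\mathbf I_*$ we have $(y\theta)^2=yy^*=1$. Choose an $f$-stable graded complement to $R_+M_y$ in $M_y$. Since $M_y$ is graded free and $f(rn)=y\theta(r)f(n)$ on $M_y$, this gives $M_y\cong R\otimes\overline M_y$ with $f=y\theta\otimes f$. So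
$$\operatorname{Tr}(M_y)=m_y\mathsf T_y,\qquad\mathsf T_y=\operatorname{Tr}(y\theta|R)=\prod_j(1-\lambda_jq)^{-1},\tag{5.1}$$
where $\lambda_j=\pm1$ are the eigenvalues of $y\theta$ on $U$.

**Step 2: the involutions $\iota_w$.** We put a canonical $f$ on each $B_w$, $w\in\mathbf I_*$. By the identification of quotients above, $\operatorname{ch}(M^\sigma)$ is obtained from $\operatorname{ch}(M)$ by $T_x\mapsto T_{x^\sharp}$. This is an $\mathcal A$-linear anti-automorphism of $\mathcal H_q$ commuting with bar and preserving length and Bruhat order, so it maps $c_w$ to $c_{w^\sharp}$. As $\operatorname{ch}$ is injective, $B_w^\sigma\cong B_{w^\sharp}$. For $w\in\mathbf I_*$ an isomorphism $B_w\to B_w^\sigma$ is a degree-$0$ bijection $g:B_w\to B_w$ with $g(rmr')=\theta(r')g(m)\theta(r)$. Then $g^2\in\operatorname{End}(B_w)=\mathbb R$ is a nonzero scalar. On the one-dimensional space $\overline{(B_w)}_w$, $g$ is a scalar $\lambda$, so $g^2=\lambda^2$. Put $\iota_w=g/\lambda$. Then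 $\iota_w^2=1$, and $\iota_w=+1$ on $\overline{(B_w)}_w$. For $w=1$ we get $B_1=R$, $\iota_1=\theta$. Let $C_w=\chi(B_w,\iota_w)$; since $\operatorname{ch}(B_w)=c_w$,
$$C_w\in v^{-\ell(w)}a_w+\sum_{y<w}\mathcal A\,a_y.\tag{5.2}$$

**Step 3: decomposing a pair.** We express $\chi(M,f)$ through the $C_x$. Let $M\cong\bigoplus_{x,n}B_x(n)\otimes V_x^n$ with multiplicity spaces $V_x^n$. By (F3), $\operatorname{Hom}(B_x(k),B_y(l))=0$ for $l<k$. So the sum $M^{\ge n}$ of the images of all morphisms $B_x(k)\to M$, $k\ge n$, equals $\bigoplus_{k\ge n}B_x(k)\otimes V_x^k$, and is a bimodule summand. It is $f$-stable: if $\varphi:B_x(k)\to M$ is a morphism, then $f\varphi:B_x(k)^\sigma\to M$ is one, and $B_x^\sigma\cong B_{x^\sharp}$.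

On $M^{\ge n}/M^{\ge n+1}\cong\bigoplus_xB_x(n)\otimes V_x^n$ the $x$-isotypic part is canonical by (F3), and $f$ maps it to the $x^\sharp$-isotypic part. If $x\in\mathbf I_*$, then $f\circ(\iota_x\otimes1)$ is a bimodule automorphism of the $x$-isotypic part, so by (F3) it equals $1\otimes g_x^n$; thus $f=\iota_x\otimes g_x^n$ with $(g_x^n)^2=1$. Put
$$\tau_x(M,f)=\sum_n\operatorname{tr}(g_x^n)v^{-n},$$
which depends only on the isomorphism class of the pair. The parts for $x\ne x^\sharp$ are interchanged by $f$ and contribute trace $0$ to stalks at $y\in\mathbf I_*$. The filtration splits as bimodules, so it induces exact sequences of stalks, and traces on $\overline M_y$ are additive. Hence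
$$\chi(M,f)=\sum_{x\in\mathbf I_*}\tau_x(M,f)\,C_x.\tag{5.3}$$

## 6. The operator $T_s+1$ as a two-sided tensor product

Let $(M,f)$ be a pair, $s\in S$, $t=s^*$, and
$$N=R\otimes_{R^s}M\otimes_{R^t}R,\qquad\tilde f(r\otimes m\otimes r')=\theta(r')\otimes f(m)\otimes\theta(r).$$
This is well defined since $\theta(R^s)=R^t$ and $f(um)=f(m)\theta(u)$, and $(N,\tilde f)$ is a pair, with $N=(B_s\otimes M\otimes B_t)(-2)$.

**Proposition 6.1.** $\chi(N,\tilde f)=(T_s+1)\chi(M,f)$.

*Proof.* Let $z\in\mathbf I_*$ and $c=\{z,sz,zt,szt\}$. Since $(sz)^\sharp=zt$, the set $c$ is stable under $\sharp$, and $f$ acts on $M_c$. Write $\operatorname{ch}$-free notation: $m_x$ and $n_x$ for $x\in\mathbf I_*$ denote from here on the coefficients of $\chi(M,f)$ and $\chi(N,\tilde f)$ when they stand in formulas with $\operatorname{Tr}$ or with $a_x$.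

**Step 1: a copy of $M_c$ inside $N_z$.** Let $[\cdot]$ denote classes in $N_z$. By (4.1) and (4.2), $[1\otimes m\otimes1]=0$ iff $m$ has zero component at every $x\in c$. Let $J_0=\{[1\otimes m\otimes1]:m\in M\}\cong M_c$; the identification is graded, $R^s$-linear and $f$-equivariant. $J_0$ is stable under $R^s$, and under $z(R^t)$ because $z(u)[1\otimes m\otimes1]=[1\otimes mu\otimes1]$ for $u\in R^t$. Since $[r\otimes m\otimes r']=rz(r')[1\otimes m\otimes1]$, we have $N_z=RJ_0$.

**Case I: $sz\ne zt$.** The goal is $n_z=m_y+q^2m_{syt}$, where $y$ is the lower of $z,szt$. By Lemma 3.1 there is a unique $y\in\{z,szt\}$ with $sy>y$. Then $yt>y$, $sy\ne yt$, $\ell(syt)=\ell(y)+2$, and $c=\{y,sy,yt,syt\}$ has four elements, with $y,syt\in\mathbf I_*$ and $(sy)^\sharp=yt$.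

*$N_z=J_0$.* As $ztz^{-1}\ne s$, the hyperplanes $U^s$ and $z(U^t)=U^{ztz^{-1}}$ are distinct and span $U$, so $R^s$ and $z(R^t)$ generate $R$. Hence $J_0$ is $R$-stable, $N_z=J_0\cong M_c$, and $\operatorname{Tr}(N_z)=\operatorname{Tr}(M_c)$.

Put $\beta=y(\alpha_t)>0$, the root of $t_1=yty^{-1}\ne s$. We filter $M_c$: let $K=\ker(M_c\to M_y)$, $K'$ its image in $M_{sy}\oplus M_{yt}$, and $L=\ker(K\to K')\subset M_{syt}$. All are $f$-stable, so $\operatorname{Tr}(M_c)=\operatorname{Tr}(M_y)+\operatorname{Tr}(K')+\operatorname{Tr}(L)$.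

*The middle part: $K'=\alpha_sM_{sy}\oplus\beta M_{yt}$.* The inclusion "$\subset$" is $(\star)$ for $y<sy$ and $y<yt=t_1y$. For "$\supset$" choose $b\in U^t$ with $k_0=\langle y(b),\alpha_s^\vee\rangle\ne0$, possible as $y(U^t)=U^{t_1}\ne U^s$. For $n\in M$ let $n^1=y(b)n-nb$; its $x$-component is $(y(b)-x(b))n_x$ (here $n_x$ is the component of the element $n$). As $t(b)=b$, the components of $n^1$ at $y,yt,sy,syt$ are
$$0,\quad0,\quad k_0\alpha_sn_{sy},\quad k_0\alpha_sn_{syt}.$$
So $\alpha_sM_{sy}\subset K'$. For $n\in M_{sy}$, $f(\alpha_sn)=yt\,\theta(\alpha_s)f(n)=yt(\alpha_t)f(n)=-\beta f(n)$, so applying $f$ gives $\beta M_{yt}\subset K'$. Since $f$ interchanges the two summands, $\operatorname{Tr}(K')=0$.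

*The bottom part: $L=\alpha_s\,s(\beta)M_{syt}$.* Let $l\in L$. By $(\star)$ for $yt<s(yt)$, $l\in\alpha_sM_{syt}$. By $(\star)$ for $sy<syt=(st_1s)sy$, where the root of $st_1s$ is $s(\beta)>0$ because $\beta\neq\alpha_s$, $l\in s(\beta)M_{syt}$. Since $M_{syt}$ is free and $s(\beta)$ is not proportional to $\alpha_s$, $l\in\alpha_ss(\beta)M_{syt}$. Conversely, $sy(\alpha_t)n^1-n^1\alpha_t$ has components $0$ at $y,yt,sy$, and at $syt$ the component $\big(sy(\alpha_t)-syt(\alpha_t)\big)k_0\alpha_sn_{syt}=2s(\beta)k_0\alpha_sn_{syt}$.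

*Its trace.* We have $syt\,\theta(\alpha_s)=syt(\alpha_t)=-s(\beta)$, and $syt\,\theta$ is an involution, so $syt\,\theta(s(\beta))=-\alpha_s$. Hence $syt\,\theta$ fixes $\alpha_ss(\beta)$, an element of degree $4$, and $\operatorname{Tr}(L)=q^2\operatorname{Tr}(M_{syt})$.

*Conclusion of Case I.* $\operatorname{Tr}(N_z)=\operatorname{Tr}(M_y)+q^2\operatorname{Tr}(M_{syt})$. As $t\theta=\theta s$, $syt\,\theta=s(y\theta)s$, so $\mathsf T_{syt}=\mathsf T_y=\mathsf T_z$. By (5.1), $n_y=n_{syt}=m_y+q^2m_{syt}$. This is the coefficient of both $a_y$ and $a_{syt}$ in $(T_s+1)(m_ya_y+m_{syt}a_{syt})=(m_y+q^2m_{syt})(a_y+a_{syt})$.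

**Case II: $sz=zt$.** The goal is $n_y=n_{sy}=(q+1)m_y+(q^2-q)m_{sy}$. Now $c=\{z,sz\}\subset\mathbf I_*$; write $c=\{y,sy\}$ with $sy=yt>y$, so $y(\alpha_t)=\alpha_s$.

*Description of $N_z$.* For $b\in R^t$, $z(b)=zt(b)=sz(b)$. So $z(b)\in R^s$, and $mb=z(b)m$ for $m\in M_c$. Hence
$$N\to X:=R\otimes_{R^s}M_c,\qquad r\otimes m\otimes r'\mapsto rz(r')\otimes m$$
is well defined and left linear, and right multiplication by $r$ on $N$ corresponds to multiplication by $z(r)$ on $X$. So $I_zN$ maps to $0$. Over $R^s$, $X\cong M_c\oplus M_c$ is torsion free; hence $X$ is torsion free over $R$, as $a\,s(a)\in R^s$. By Lemma 4.2 the map factors through $N_z$. Now $N_z=RJ_0=J_0+\alpha_sJ_0$, $X=(1\otimes M_c)\oplus(\alpha_s\otimes M_c)$ and $J_0\cong M_c$, so $N_z\cong X$.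

*The trace on $X$.* Since $\tilde f[r\otimes m\otimes1]=[1\otimes f(m)\otimes\theta(r)]$, $\tilde f$ becomes $r\otimes m\mapsto z\theta(r)\otimes f(m)$. Since $z\theta(\alpha_s)=z(\alpha_t)$ is $\alpha_s$ for $z=y$ and $-\alpha_s$ for $z=sy$,
$$\operatorname{Tr}(N_y)=(1+q)\operatorname{Tr}(M_c),\qquad\operatorname{Tr}(N_{sy})=(1-q)\operatorname{Tr}(M_c).$$

*The trace on $M_c$.* By Proposition 4.3(c) for $y<yt$, $0\to\alpha_sM_{sy}\to M_c\to M_y\to0$ is exact, and $f(\alpha_sn)=sy\,\theta(\alpha_s)f(n)=sy(\alpha_t)f(n)=-\alpha_sf(n)$ on $M_{sy}$. So $\operatorname{Tr}(M_c)=\operatorname{Tr}(M_y)-q\operatorname{Tr}(M_{sy})$.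

*Comparing $\mathsf T_y$ and $\mathsf T_{sy}$.* The involution $y\theta$ commutes with $s$, since $y\theta s=yt\theta=sy\theta$, and fixes $\alpha_s$. So it preserves $U=U^s\oplus\mathbb R\alpha_s$, and $sy\theta$ agrees with $y\theta$ on $U^s$ and is $-1$ on $\alpha_s$. With $\mathsf T'=\operatorname{Tr}(y\theta|\mathrm{Sym}(U^s))$ we have $\mathsf T_y=\mathsf T'/(1-q)$ and $\mathsf T_{sy}=\mathsf T'/(1+q)$.

*Conclusion of Case II.* By (5.1), $n_y\mathsf T_y=(1+q)(m_y\mathsf T_y-qm_{sy}\mathsf T_{sy})$ and $n_{sy}\mathsf T_{sy}=(1-q)(m_y\mathsf T_y-qm_{sy}\mathsf T_{sy})$. Both give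
$$n_y=n_{sy}=(1-q^2)\Big(\frac{m_y}{1-q}-\frac{q\,m_{sy}}{1+q}\Big)=(q+1)m_y+(q^2-q)m_{sy},$$
which is the coefficient of $a_y$ and of $a_{sy}$ in $(T_s+1)(m_ya_y+m_{sy}a_{sy})$.

Since $(T_s+1)a_x$ involves only $a_x$ and $a_{s\ltimes x}$, the two cases give the proposition. $\square$

The troublesome coefficient $q^2-q$ of Section 2 is now explained: it records that $f$ acts by $-1$ on the root $\alpha_s$ in some places and by $+1$ in others.

## 7. Duality: turning right-linear functionals into left-linear ones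

We still need bar-invariance of $C_w$. The bar involution should come from the duality $M\mapsto\operatorname{Hom}_{R\text{-left}}(M,R)$. Here is the obstacle: if $\lambda:M\to R$ is left linear and $(M,f)$ is a pair, then $m\mapsto\theta(\lambda(f(m)))$ is right linear, so $f$ does not act on the dual in the obvious way. We need a rule that converts right-linear functionals into left-linear ones. The components $M_x$ provide it.

**Definition.** For $M\in\mathrm{SBim}$ and $\varphi=(\varphi_x)_x$ with $\varphi_x:M_x\to Q$ left $R$-linear, define $M\to Q$ by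
$$\lambda_\varphi(m)=\sum_x\varphi_x(m_x),\qquad\rho_\varphi(m)=\sum_x\epsilon_x\,x^{-1}\big(\varphi_x(m_x)\big).$$

Every left-linear $M\to Q$ is $\lambda_\varphi$ for a unique $\varphi$, because $Q\otimes_RM=\bigoplus M_x^Q$. Since $(mr)_x=x(r)m_x$, $\rho_\varphi(mr)=r\rho_\varphi(m)$. Let $DM=\{\varphi:\lambda_\varphi(M)\subset R\}\cong\operatorname{Hom}^\bullet_{R\text{-left}}(M,R)$, graded by the degree of $\lambda_\varphi$. If $\lambda_\varphi$ is homogeneous of degree $d$, so is each $\varphi_x$, as the projections $m\mapsto m_x$ are homogeneous after inverting roots. $DM$ is a bimodule by $\lambda_{r\varphi r'}(m)=\lambda_\varphi(rmr')$. Componentwise $(r\varphi r')_x=r\,x(r')\varphi_x$, so also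
$$\rho_{r\varphi r'}(m)=\rho_\varphi(rmr').\tag{7.1}$$
$D$ is contravariant, $D(M(n))=(DM)(-n)$, and $DD\cong\mathrm{id}$ by evaluation on bimodules that are graded free of finite rank on the left.

**Example 7.1.** Take $M=R\otimes_{R^s}R$ of Example 4.1, $\varphi_1=\frac1{2\alpha}$, $\varphi_s=-\frac1{2\alpha}$ (as multipliers). Then $\lambda_\varphi(a\otimes b)=\frac{ab-a\,s(b)}{2\alpha}=\frac12a\,\partial_s(b)$, so $\varphi\in DM$. And $\rho_\varphi(a\otimes b)=\frac{ab}{2\alpha}-s\big(-\frac{a\,s(b)}{2\alpha}\big)=\frac{ab-s(a)b}{2\alpha}=\frac12\partial_s(a)\,b$, again with values in $R$. Without the sign $\epsilon_s=-1$ we would get $\frac{(a+s(a))b}{2\alpha}$, which is $\frac1\alpha$ at $a=b=1$.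

**The mirror.** For $\varphi$ on $M$ let $\varphi^\tau_x=\epsilon_x\,x\circ\varphi_{x^{-1}}$ on $(M^\tau)_x=M_{x^{-1}}$. The left action of $r$ on $(M^\tau)_x$ is multiplication by $x^{-1}(r)$ on $M_{x^{-1}}$, so $\varphi^\tau_x$ is left linear for $M^\tau$. Directly from the definitions
$$\lambda_{\varphi^\tau}=\rho_\varphi,\qquad\rho_{\varphi^\tau}=\lambda_\varphi,\qquad\varphi^{\tau\tau}=\varphi.\tag{7.2}$$
In particular $\rho_\varphi$ determines $\varphi$.

**Lemma 7.2.** $\lambda_\varphi(M)\subset R\iff\rho_\varphi(M)\subset R$.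

*Proof.* By the mirror it suffices to prove "$\Rightarrow$" for all $M\in\mathrm{SBim}$. It suffices for BS's: shifts do not matter, and for a summand $M=eP$ replace $\varphi$ by $\varphi\circ e$, for which $\lambda_{\varphi\circ e}=\lambda_\varphi\circ e$ and $\rho_{\varphi\circ e}=\rho_\varphi\circ e$. For $M=R$, $\lambda=\rho$. Let it hold for $M$, let $N=M\otimes_{R^s}R$ and $\psi\in DN$. The idea is to express $\rho_\psi$ through functionals on $M$. Let $\psi^0,\psi^1\in DM$ be given by $\lambda_{\psi^0}(m)=\lambda_\psi(m\otimes1)$, $\lambda_{\psi^1}(m)=\lambda_\psi(m\otimes\alpha_s)$. By (4.1) write $\psi_x=(\psi_{x,x},\psi_{x,xs})$ on $M_x^Q\oplus M_{xs}^Q$. Collecting in $\lambda_\psi(m\otimes r)$ the terms containing $m_x$, which are $x(r)\psi_{x,x}(m_x)+xs(r)\psi_{xs,x}(m_x)$, we find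
$$\psi^0_x=\psi_{x,x}+\psi_{xs,x},\qquad\psi^1_x=x(\alpha_s)(\psi_{x,x}-\psi_{xs,x}).$$
Likewise, since $\epsilon_{xs}=-\epsilon_x$ and $(xs)^{-1}=sx^{-1}$,
$$\rho_\psi(m\otimes r)=r\sum_x\epsilon_x\big[x^{-1}\psi_{x,x}(m_x)-s\,x^{-1}\psi_{xs,x}(m_x)\big].$$
Put $a_x=x^{-1}\psi_{x,x}(m_x)$ and $b_x=x^{-1}\psi_{xs,x}(m_x)$. Then $\rho_{\psi^0}(m)=\sum\epsilon_x(a_x+b_x)$ and $\rho_{\psi^1}(m)=\alpha_s\sum\epsilon_x(a_x-b_x)$. Moreover $(1-s)(a_x+b_x)+(1+s)(a_x-b_x)=2a_x-2s(b_x)$, and $\alpha_s^{-1}(1-s)(\alpha_sg)=(1+s)g$. Hence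
$$\rho_\psi(m\otimes r)=\tfrac r2\Big[(1-s)\rho_{\psi^0}(m)+\alpha_s^{-1}(1-s)\rho_{\psi^1}(m)\Big].\tag{7.3}$$
By induction $\rho_{\psi^0}(m),\rho_{\psi^1}(m)\in R$, and $(1-s)R\subset\alpha_sR$. So the right side lies in $R$. $\square$

**Lemma 7.3.** (i) For $\varphi\in DM$, $b\in R$ there is $\Phi_1(\varphi\otimes b)\in D(M\otimes_{R^s}R)$ with $\lambda(m\otimes r)=\lambda_\varphi(m\,\partial_s(rb))$ and $\rho(m\otimes r)=rb\,\partial_s(\rho_\varphi(m))$.

(ii) For $\varphi\in DM$, $a\in R$ there is $\Phi_2(a\otimes\varphi)\in D(R\otimes_{R^s}M)$ with $\lambda(r\otimes m)=ra\,\partial_s(\lambda_\varphi(m))$ and $\rho(r\otimes m)=\rho_\varphi(\partial_s(ra)m)$.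

(iii) $\Phi_1:DM\otimes_{R^s}R\to D(M\otimes_{R^s}R)$ and $\Phi_2:R\otimes_{R^s}DM\to D(R\otimes_{R^s}M)$ are bimodule isomorphisms of degree $-2$.

*Proof.* **(i)** The formula for $\lambda$ is balanced over $R^s$, left linear and $R$-valued. It defines $\psi$ with $\psi^0=\varphi\,\partial_s(b)$, $\psi^1=\varphi\,\partial_s(\alpha_sb)$. For $u\in R^s$, $(1-s)\rho_{\varphi u}(m)=(1-s)(u\rho_\varphi(m))=u\alpha_s\partial_s(\rho_\varphi(m))$. So (7.3) gives
$$\rho_\psi(m\otimes r)=\tfrac r2\big[\alpha_s\partial_s(b)+\partial_s(\alpha_sb)\big]\partial_s(\rho_\varphi(m)),$$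
and $\alpha_s\partial_s(b)+\partial_s(\alpha_sb)=(b-s(b))+(b+s(b))=2b$.

**(ii)** We deduce this from (i) by the mirror. Identify $(R\otimes_{R^s}M)^\tau=M^\tau\otimes_{R^s}R$ via $r\otimes m\leftrightarrow m\otimes r$. By Lemma 7.2 and (7.2), $\varphi^\tau\in D(M^\tau)$. By (i), $\psi=\Phi_1(\varphi^\tau\otimes a)$ satisfies $\lambda_\psi(m\otimes r)=\lambda_{\varphi^\tau}(m\circ\partial_s(ra))=\rho_\varphi(\partial_s(ra)m)$ and $\rho_\psi(m\otimes r)=ra\,\partial_s(\rho_{\varphi^\tau}(m))=ra\,\partial_s(\lambda_\varphi(m))$. Put $\Phi_2(a\otimes\varphi)=\psi^\tau$; the mirror exchanges $\lambda$ and $\rho$, and $\psi^\tau\in D(R\otimes_{R^s}M)$ by Lemma 7.2.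

**(iii)** *Bimodule maps.* The formulas for $\lambda$ give, for $u\in R^s$, $\Phi_1(\varphi u\otimes b)=\Phi_1(\varphi\otimes ub)$ and $\Phi_2(au\otimes\varphi)=\Phi_2(a\otimes u\varphi)$. For $c\in R$ they give $c\,\Phi_1(\varphi\otimes b)=\Phi_1(c\varphi\otimes b)$, $\Phi_1(\varphi\otimes b)c=\Phi_1(\varphi\otimes bc)$, $c\,\Phi_2(a\otimes\varphi)=\Phi_2(ca\otimes\varphi)$, $\Phi_2(a\otimes\varphi)c=\Phi_2(a\otimes\varphi c)$. The degree is that of $\partial_s$.

*$\Phi_1$ is bijective.* $\psi\mapsto(\psi^0,\psi^1)$ identifies $D(M\otimes_{R^s}R)$ with $DM\oplus DM$, and $\varphi\otimes1\mapsto(0,2\varphi)$, $\varphi\otimes\alpha_s\mapsto(2\varphi,0)$, because $\partial_s(1)=\partial_s(\alpha_s^2)=0$ and $\partial_s(\alpha_s)=2$.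

*$\Phi_2$ is bijective.* We have $D(R\otimes_{R^s}M)=\operatorname{Hom}_{R^s}(M,R)=\operatorname{Hom}_{R^s}(M,R^s)\oplus\alpha_s\operatorname{Hom}_{R^s}(M,R^s)$, and $1\otimes\varphi\mapsto\partial_s\lambda_\varphi$, $\alpha_s\otimes\varphi\mapsto\alpha_s\partial_s\lambda_\varphi$. So it suffices that $\lambda\mapsto\partial_s\lambda$, $\operatorname{Hom}_R(M,R)\to\operatorname{Hom}_{R^s}(M,R^s)$, is bijective. As $M$ is left free, we may take $M=R$: multiplication by $c_0+c_1\alpha_s$ ($c_i\in R^s$) goes to the functional $1\mapsto2c_1$, $\alpha_s\mapsto2c_0$, and functionals are determined by these two arbitrary values. $\square$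

**Self-duality of $B_w$.** An isomorphism $X\to Y$ of degree $-2$ means $Y\cong X(2)$. So $D(R\otimes_{R^s}M)\cong(R\otimes_{R^s}DM)(2)$ and $D(B_s\otimes M)\cong B_s\otimes DM$. As $DR\cong R$, BS's are self-dual; with $DD\cong\mathrm{id}$, $D$ preserves $\mathrm{SBim}$ and indecomposability. For a reduced word of $w$, $c_{s_1}\cdots c_{s_k}\in c_w+\sum_{x<w}\mathcal Ac_x$. So the BS is $B_w$ plus shifts of $B_x$, $x<w$, and $B_w$ is its only indecomposable summand with nonzero $w$-component. As $(DM)_x^Q\cong\operatorname{Hom}_Q(M_x^Q,Q)$, $D$ preserves the set of nonzero components. So $DB_w$ is an indecomposable summand of the BS with nonzero $w$-component, and $DB_w\cong B_w$.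

**Dual pairs.** For a pair $(M,f)$ put $f^\vee(\varphi)_x=\epsilon_x\,x\theta\circ\varphi_{x^\sharp}\circ f_{[x]}$. This is left linear since $f_{[x]}(rn)=x^\sharp\theta(r)f_{[x]}(n)$ and $x\theta x^\sharp\theta=x(x^\sharp)^*=1$. It satisfies $f^\vee f^\vee=1$ since also $\epsilon_{x^\sharp}=\epsilon_x$ and $f_{[x^\sharp]}f_{[x]}=1$. Moreover, from the definitions,
$$\rho_{f^\vee\varphi}(m)=\theta\big(\lambda_\varphi(f(m))\big).\tag{7.4}$$
So $f^\vee$ maps $DM$ to $DM$ by Lemma 7.2, and it has degree $0$ because each $\varphi_x$ is homogeneous of the degree of $\lambda_\varphi$. Using $rf(m)r'=f(\theta(r')m\theta(r))$ and (7.1),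
$$\rho_{f^\vee(r\varphi r')}(m)=\theta\lambda_\varphi(rf(m)r')=\rho_{f^\vee\varphi}(\theta(r')m\theta(r))=\rho_{\theta(r')f^\vee(\varphi)\theta(r)}(m).$$
As $\rho$ determines the element, $D(M,f):=(DM,f^\vee)$ is a pair. If $e:M_1\to M_2$ is a bimodule morphism with $ef_1=f_2e$, then by (7.4) $\varphi\mapsto\varphi\circ e$ intertwines $f_2^\vee$ and $f_1^\vee$. For a finite-dimensional real $V$ with involution $g$, $D(M\otimes V,f\otimes g)=(DM\otimes V^*,f^\vee\otimes g^*)$.

**Proposition 7.4.** With $N,\tilde f$ as in Section 6, the map $\Phi:R\otimes_{R^s}DM\otimes_{R^t}R\to DN$, $\Phi(a\otimes\varphi\otimes b)=\Phi_2(a\otimes\Phi_1(\varphi\otimes b))$, is a bimodule isomorphism of degree $-4$ which carries $\widetilde{f^\vee}$ to $(\tilde f)^\vee$.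

*Proof.* Lemma 7.3 (with $t$ for $\Phi_1$ and $s$ for $\Phi_2$) gives everything except equivariance. We compare the functions $\rho$, which determine the elements. First, $\lambda_{\Phi(a\otimes\varphi\otimes b)}(r\otimes m\otimes r')=ra\,\partial_s\lambda_\varphi(m\,\partial_t(r'b))$. Put $p=\partial_s(r\theta(b))$. Then $\partial_t(\theta(r)b)=\theta(p)$ and $f(m)\theta(p)=f(pm)$. So by (7.4) and $\theta\partial_s=\partial_t\theta$,
$$\begin{aligned}\rho_{\tilde f^\vee\Phi(a\otimes\varphi\otimes b)}(r\otimes m\otimes r')&=\theta\big[\theta(r')a\,\partial_s\lambda_\varphi(f(m)\partial_t(\theta(r)b))\big]\\&=r'\theta(a)\,\partial_t\big(\theta\lambda_\varphi(f(pm))\big)=r'\theta(a)\,\partial_t\big(\rho_{f^\vee\varphi}(pm)\big).\end{aligned}$$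
On the other hand, $\widetilde{f^\vee}(a\otimes\varphi\otimes b)=\theta(b)\otimes f^\vee\varphi\otimes\theta(a)$, and by Lemma 7.3(ii) and then (i),
$$\rho_{\Phi(\theta(b)\otimes f^\vee\varphi\otimes\theta(a))}(r\otimes m\otimes r')=\rho_{\Phi_1(f^\vee\varphi\otimes\theta(a))}(pm\otimes r')=r'\theta(a)\,\partial_t\big(\rho_{f^\vee\varphi}(pm)\big).\qquad\square$$

**Signs.** For $x\in\mathbf I_*$ transport $\iota_x^\vee$ to $B_x$ along an isomorphism $DB_x\cong B_x$. Its composite with $\iota_x$ lies in $\operatorname{End}(B_x)=\mathbb R$, and both maps square to $1$. So $D(B_x,\iota_x)\cong(B_x,\eta_x\iota_x)$ with $\eta_x\in\{\pm1\}$.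

**Lemma 7.5.** For a pair $(M,f)$ and $x\in\mathbf I_*$: $\tau_x(D(M,f))=\eta_x\,\overline{\tau_x(M,f)}$.

*Proof.* We identify the filtration of $DM$ from Section 5. Let $F^{-n}=D(M/M^{\ge n+1})\subset DM$; it is $f^\vee$-stable. It is a bimodule summand isomorphic to a sum of $B_x(-k)$'s with $k\le n$, and $DM/F^{-n}\cong D(M^{\ge n+1})$ is a sum of $B_x(-k)$'s with $k\ge n+1$. By (F3) every morphism $B_x(l)\to DM$ with $l\ge-n$ has zero image in $DM/F^{-n}$, so $F^{-n}=(DM)^{\ge-n}$. Hence, as pairs,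
$$(DM)^{\ge-n}/(DM)^{\ge-n+1}=D(M/M^{\ge n+1})/D(M/M^{\ge n})=D(M^{\ge n}/M^{\ge n+1}),$$
and its $x$-isotypic part is
$$D(B_x(n)\otimes V_x^n,\iota_x\otimes g_x^n)\cong\big(B_x(-n)\otimes(V_x^n)^*,\ \iota_x\otimes\eta_x(g_x^n)^*\big).$$
So $\tau_x(D(M,f))=\sum_n\eta_x\operatorname{tr}(g_x^n)v^n$. $\square$

## 8. The trace of $\iota_w$ on stalks is $P^\sigma$

**Theorem 8.1.** For $w\in\mathbf I_*$: $\eta_w=1$, $\overline{C_w}=C_w$, and for $y\in\mathbf I_*$
$$P^\sigma_{y,w}=\sum_i\operatorname{tr}\big(\iota_w\,|\,(\overline{(E_w)}_y)_{2i}\big)q^i.$$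

*Proof.* The first two claims are proved together by induction on $\ell(w)$; the sign $\eta_w$ and the bar-invariance of $C_w$ support each other.

**Step 1: $w=1$.** $C_1=a_1$, and the generator $\varphi=\mathrm{id}$ of $DR$ satisfies $\theta^\vee\varphi=\theta\varphi\theta=\varphi$. So under $DR\cong R$, $r\varphi\leftrightarrow r$, the map $\theta^\vee$ becomes $\theta$, and $\eta_1=1$.

**Step 2: a self-dual pair containing $B_w$.** Let $w\ne1$, $sw<w$, $t=s^*$, $u=s\ltimes w$. Then $wt=(sw)^\sharp<w$. Either $sw=wt$ and $u=sw$, or, by Lemma 3.1, $u=swt$ with $\ell(u)=\ell(w)-2$. In both cases $u\in\mathbf I_*$, $u<w$ and $s\ltimes u=w$. Let $N=B_s\otimes B_u\otimes B_t=(R\otimes_{R^s}B_u\otimes_{R^t}R)(2)$ with $\tilde\iota_u$. By Proposition 6.1, $\chi(N)=v^{-2}(T_s+1)C_u=q^{-1}(T_s+1)C_u$. By (1.1) and induction $\overline{\chi(N)}=\chi(N)$. By Proposition 7.4 and $\eta_u=1$, $D(N)\cong(R\otimes_{R^s}DB_u\otimes_{R^t}R)(4)(-2)\cong N$ as pairs. So by Lemma 7.5 the elements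 $\tau_x:=\tau_x(N)$ satisfy
$$\tau_x=\eta_x\overline{\tau_x}\qquad(x\in\mathbf I_*).\tag{8.1}$$

**Step 3: which $x$ occur.** If $N$ has nonzero component at $x$, then by (4.1), (4.2) one of $x,sx,xt,sxt$ is $\le u\le w$. Since $sw<w$ and $wt<w$, the lifting property gives $x\le w$. As $B_x$ has nonzero component at $x$, $\tau_x=0$ unless $x\le w$, and (5.3) reads
$$\chi(N)=\tau_wC_w+\sum_{x<w}\tau_xC_x.\tag{8.2}$$

**Step 4: computing $\tau_w$.** Compare coefficients of $a_w$ in (8.2). On the right it is $\tau_wv^{-\ell(w)}$ by (5.2). On the left, $(T_s+1)a_y$ involves only $a_y,a_{s\ltimes y}$, we have $s\ltimes y=w$ iff $y=u$, and $C_u$ does not involve $a_w$; so only the term $v^{-\ell(u)}a_u$ of $C_u$ contributes. We get $\tau_w=1$ if $\ell(w)=\ell(u)+2$, and $\tau_w=v^{-1}(q+1)=v+v^{-1}$ if $\ell(w)=\ell(u)+1$. Hence $\tau_w=\overline{\tau_w}\ne0$, and (8.1) gives $\eta_w=1$.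

**Step 5: bar-invariance.** For $x<w$ in $\mathbf I_*$, $\eta_x=1$ by induction, so $\overline{\tau_x}=\tau_x$ by (8.1), and $\overline{C_x}=C_x$. Applying bar to (8.2) and subtracting, $\tau_w(\overline{C_w}-C_w)=0$, and $\overline{C_w}=C_w$ as $\mathcal M_{q^2}$ is free.

**Step 6: the trace formula.** Let $\pi_y$ be the right-hand side of the claim. By (4.3), $\pi_y\in\mathbb Z[q]$ and $C_w=v^{-\ell(w)}\sum_y\pi_ya_y$. We have $\pi_w=1$ by the normalization of $\iota_w$. The trace of an involution is bounded by the dimension, so the coefficients of $\pi_y$ are bounded in absolute value by those of $P_{y,w}$. Hence $\pi_y=0$ if $y\not\le w$, and $\deg\pi_y\le\frac12(\ell(w)-\ell(y)-1)$ if $y<w$. As $\overline{C_w}=C_w$, uniqueness gives $\pi_y=P^\sigma_{y,w}$. $\square$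

In the flip example of Section 2, with $u=s_3s_2s_1$ and $s=s_1$, equation (8.2) is $\chi(N)=C_w+(v+v^{-1})C_{s_1s_3}$: the correction term subtracted there is $\tau_{s_1s_3}C_{s_1s_3}$.

## 9. Equivariant quotients of stalks: proof of Theorems A and B

*Proof of Theorem B.* By Section 3 we may assume $S$ finite. Let $w\in\mathbf I_*$, $E=E_w=B_w(-\ell(w))$, $f=\iota_w$, and for $y\in\mathbf I_*$ let $\mathcal K_y=\ker(E\to\overline E_y)$. By Lemma 5.1, $f$ acts on $E_y$, compatibly with $E\to E_y$, and preserves $R_+E_y$; so $\mathcal K_y$ is $f$-stable. It is a graded subspace.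

*Eigenspaces.* By (4.3) and Theorem 8.1, $f$ acts on $E/\mathcal K_y=\overline E_y$ with graded dimension $P_{y,w}$ and graded trace $P^\sigma_{y,w}$. An involution on a space of dimension $d$ with trace $\tau$ has $\pm1$-eigenspaces of dimension $\frac12(d\pm\tau)$. So the $\pm1$-eigenspaces of $f$ have graded dimensions $\frac12(P_{y,w}\pm P^\sigma_{y,w})=P^\pm_{y,w}$.

*Inclusions.* If $y\le z$ in $\mathbf I_*$, Proposition 4.4 gives $\mathcal K_y\subset\mathcal K_z$. $\square$

*Proof of Theorem A.* For $y\le z$ the surjection $\overline E_y\to\overline E_z$ induced by $\mathrm{id}_E$ is graded and commutes with $f$. If $\bar e\in\overline E_z$ satisfies $f\bar e=\pm\bar e$ and $e$ is a homogeneous lift, then $\frac12(e\pm fe)$ is a lift in the $\pm1$-eigenspace. So the $\pm1$-eigenspaces map onto the $\pm1$-eigenspaces, degree by degree, and $P^+_{y,w}-P^+_{z,w}$ and $P^-_{y,w}-P^-_{z,w}$ have nonnegative coefficients. For infinite $S$, Theorem B holds by the reduction of Section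 3, and the same argument applies to $E/\mathcal K_y\to E/\mathcal K_z$. $\square$
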